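# Convex bodies with planar grazes from an enclosing surface

## 1. Grazes of a convex body

Stand at a point $x$ outside a solid convex body $K$ and look at it. The rays from $x$ that just touch $K$ form a cone, and they touch $K$ along some set. For a round ball this set is a circle, hence it lies in a plane. These notes ask how strong this planarity is: if it holds from enough viewpoints, must $K$ be an ellipsoid?

A **convex body** is a compact convex set with non-empty interior. For a convex body $K\subset\mathbb R^3$ and $x\notin K$ put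
$$C(K,x)=\{x+\lambda(y-x):y\in K,\ \lambda\ge0\}.$$
This is a closed convex cone, because $K$ is compact and $x\notin K$. The **graze** of $K$ from $x$ is $\Sigma(K,x)=\partial C(K,x)\cap\partial K$. A **closed planar convex curve** is the boundary, relative to its plane, of a planar convex set with non-empty relative interior. A **support plane** of $K$ is a plane that meets $K$ but not $\mathrm{int}\,K$.

**Example (ball).** Let $K$ be the closed unit ball and $|x|>1$. Then $\Sigma(K,x)=\{q\in S^2:q\cdot x=1\}$. If $q\in S^2$ and $q\cdot x=1$, the tangent plane at $q$ contains $x$ and has $K$ on one side, so it has the cone on one side and $q\in\partial C(K,x)$. If $q\cdot x\ne1$, then $(q-x)\cdot q\neq0$, so the line $xq$ crosses the sphere at $q$ and contains interior points of $K$; these lie on the same side of $x$ as $q$, so $q\in\mathrm{int}\,C(K,x)$. The disc bounded by this circle meets $\mathrm{int}\,K$, for instance in $x/|x|^2$.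

**Example (cube).** Let $K=[-1,1]^3$ and $x=(0,0,1+s)$ with $s>0$ small. At height $1-h$ the cone over the top face is a square of half-width $(s+h)/s\ge1$, so $C(K,x)$ is the cone over the top face, and for $h>0$ its boundary misses $K$. The graze is the boundary of the top square: a closed planar convex curve, but its convex hull is a face and misses $\mathrm{int}\,K$. This is why the condition $\mathrm{conv}\,\gamma\cap\mathrm{int}\,K\neq\emptyset$ appears below.

A theorem of A. Marchaud says: let $H$ be a plane which is disjoint from $K$ or meets $K$ at a single point; then $K$ is an ellipsoid if for every $x\in H\setminus K$ the graze $\Sigma(K,x)$ contains a closed planar convex curve $\gamma$ with $\mathrm{conv}\,\gamma\cap\mathrm{int}\,K\ne\emptyset$. The following problem is from Ivan Gonzalez Garcia, Jesus Jeronimo Castro, Diana Janett Verdusco Hernandez, Efren Morales Amaya, "A characterization of the ellipsoid through planar grazes", arXiv:2207.13294 (2022): *replace the plane $H$ by a closed surface $\Gamma\subset\mathbb R^3\setminus K$ such that $K$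 lies in the bounded region enclosed by $\Gamma$. Must $K$ be an ellipsoid?*

The answer is yes, and the surface structure of $\Gamma$ plays no role. We say that $\Gamma$ **encloses** $K$ if $\Gamma\subset\mathbb R^3\setminus K$ is compact and $K$ lies in a bounded component $\Omega$ of $\mathbb R^3\setminus\Gamma$. We use only two properties.

**(E)** $\Gamma\subset\mathbb R^3\setminus K$ is compact, and for every support plane $T$ of $K$ the set $T\cap K$ lies in a bounded connected component of $T\setminus\Gamma$.

**(G)** For every $x\in\Gamma$, $\Sigma(K,x)$ contains a closed planar convex curve $\gamma$ with $\mathrm{conv}\,\gamma\cap\mathrm{int}\,K\ne\emptyset$.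

If $\Gamma$ encloses $K$, then (E) holds: the component of $T\setminus\Gamma$ containing the connected set $T\cap K$ is a connected subset of $\mathbb R^3\setminus\Gamma$ meeting $\Omega$, so it lies in $\Omega$ and is bounded. Both properties are invariant under affine bijections. Put $d=\mathrm{dist}(\Gamma,K)>0$. We use (E) in this form:

**(E1)** *If $T$ is a support plane and $q\in T$ lies in a disc of $T$ that meets $T\cap K$ and is disjoint from $\Gamma$, then every ray in $T$ from $q$ meets $\Gamma$.*

Otherwise the disc and the ray would lie in the component of $T\setminus\Gamma$ containing $T\cap K$, which is bounded. In particular (E1) applies to every $q\in T\cap K$, with a small disc.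

We start with bodies for which second derivatives cause no trouble.

**Proposition 1 (positively curved bodies).** *Let $K,\Gamma$ satisfy (E) and (G), and suppose that $\partial K$ is a $C^2$ surface whose second fundamental form with respect to the inner normal is positive definite at every point. Then $K$ is an ellipsoid.*

The proof occupies Sections 2–5. Sections 2 and 3 use no smoothness, so that they can be used again in the general case. Throughout, $B(y,s)$ is an open ball in $\mathbb R^3$, $B_s(v)$ an open disc in $\mathbb R^2$, $B_s=B_s(0)$, and $w^\perp$ is $w\in\mathbb R^2$ rotated by $\pi/2$.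

## 2. A planar graze generates the whole cone

**Lemma 2.** *Let $x\in\Gamma$, let $\gamma$ be as in (G) and let $P=P_x$ be its plane. Then $\gamma=P\cap\partial K$, $x\notin P$, and $C(K,x)$ is the cone with apex $x$ over $P\cap K$. Hence for every $y\in K$ the ray from $x$ through $y$ meets $P_x\cap K$. If moreover a support plane $T$ contains $x$ and $y\in T\cap K$, then this ray meets $P_x\cap K$ in a point of $T\cap K$.*

**Step 1: a tool for comparing convex sets.** We show:

(∗) *If $A\subset B$ are closed convex sets in a Euclidean space, $\mathrm{int}\,A\ne\emptyset$ and $\partial A\subset\partial B$, then $A=B$.*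

Suppose $b\in B\setminus A$ and take $a\in\mathrm{int}\,A$. The segment from $a$ to $b$ leaves $A$ at a point $c\in\partial A$, and $c\ne b$ since $A$ is closed. Since $a\in\mathrm{int}\,B$ and $b\in B$, the point $c$ lies in $\mathrm{int}\,B$. This contradicts $\partial A\subset\partial B$.

**Step 2: $\gamma$ is the full section $P\cap\partial K$.** The curve $\gamma$ is non-empty and bounded. Let it be the relative boundary of the planar convex set $A_0$. If $A_0$ were unbounded, choose a disc containing $\gamma$; its complement in $P$ is connected, misses $\gamma$, and meets $A_0$, so it lies in $A_0$; by convexity $A_0=P$ and $\gamma=\emptyset$, a contradiction. So $A_0$ is bounded, its closure is $\mathrm{conv}\,\gamma$, and $\gamma$ is the relative boundary of the planar convex body $\mathrm{conv}\,\gamma\subset K\cap P$. Since $P\cap\mathrm{int}\,K\neq\emptyset$, the relative boundary of $K\cap P$ is $P\cap\partial K\supset\gamma$. By (∗) in $P$, $\mathrm{conv}\,\gamma=K\cap P$ and $\gamma=P\cap\partial K$.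

**Step 3: $x\notin P$.** Suppose $x\in P$ and take $q\in P\cap\mathrm{int}\,K$. An endpoint of the segment $K\cap(\text{line }xq)$ lies in $P\cap\partial K=\gamma\subset\partial C(K,x)$. But since $x\notin K$, it lies on the open ray from $x$ through $q\in\mathrm{int}\,K$, and this open ray lies in $\mathrm{int}\,C(K,x)$. This is a contradiction.

**Step 4: the cones agree.** The cone over $P\cap K$ with apex $x\notin P$ is closed, has interior points and lies in $C(K,x)$. Its boundary consists of the rays from $x$ through points of $\gamma$, and these lie in $\partial C(K,x)$. By (∗) the cones are equal. The statement on rays follows. If $x\in T$ and $y\in T\cap K$, the ray lies in $T$, so the point found lies in $T\cap K$. $\square$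

From now on we fix for each $x\in\Gamma$ one such curve and its plane $P_x$.

## 3. Moving a boundary point to infinity

Let $x$ move in one fixed support plane $T_0$ touching $K$ at a single point $0$. By Lemma 2 all planes $P_x$ then pass through $0$. The projective map $(p,z)\mapsto(p/z,1/z)$, with $T_0=\{z=0\}$, sends $0$ and $T_0$ to infinity. Lines through $x=(X,0)$ become parallel lines of direction $(X,1)$, and planes $\{n\cdot p=mz\}$ through $0$ become vertical planes $\{n\cdot P=m\}$. The body becomes an epigraph, and planar grazes become planar shadow boundaries. We carry this out with support functions.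

**The function $F$.** Write points as $(p,z)\in\mathbb R^2\times\mathbb R$ in some affine coordinates, let $h_K(u)=\max_{y\in K}u\cdot y$, and put
$$F(v)=h_K(v,-1)=\max_{(p,z)\in K}(v\cdot p-z),\qquad T_v=\{(p,z):v\cdot p-z=F(v)\},\qquad v\in\mathbb R^2.\tag{1}$$
$F$ is finite and convex, and the $T_v$ are the support planes with outer normal $(v,-1)$. Recall that $\partial F(v)=\{P: F(v')\ge F(v)+P\cdot(v'-v)\ \forall v'\}$, and that $F$ is differentiable at $v$ if and only if $\partial F(v)$ is one point. *$\partial F(v)$ is the projection $\pi(T_v\cap K)$ to the $p$-plane, and the projection is injective on $T_v$.* Injectivity is clear from $z=v\cdot p-F(v)$. If $(p,z)\in T_v\cap K$, then $F(v')\ge v'\cdot p-z=F(v)+(v'-v)\cdot p$. Conversely, if $p\notin\pi(T_v\cap K)$, which is compact and convex, there is $h$ with $h\cdot p>\max\{h\cdot p':p'\in\pi(T_v\cap K)\}$. Let $(p_t,z_t)$ be a maximizer in (1) for $v+th$, $t>0$. Then $F(v+th)-F(v)\le th\cdot p_t$, and as $t\to0$ the maximizers accumulate only at points of $T_v\cap K$. So $F(v+th)<F(v)+th\cdot p$ for small $t$, and $p\notin\partial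 F(v)$.

**The normalization (N).** In the rest of this section we assume, for some $r,\rho>0$,
$$0\in K\subset\{z\ge0\},\quad B((0,1),r)\subset K,\quad B(0,\rho)\cap\Gamma=\emptyset,\quad F(v)=\tfrac12|v|^2+o(|v|^2)\ (v\to0).\tag{N}$$
Note that $r\le1$. Put $\delta=\min\{r,\rho/\sqrt2\}$ and $R=1/\delta=\max\{1/r,\sqrt2/\rho\}$, and
$$E(w)=\sup\Big\{\frac{w\cdot p-1}{z}:(p,z)\in K,\ z>0\Big\},\qquad w\in\mathbb R^2.\tag{2}$$
In the projective picture, with $(P,Z)=(p/z,1/z)$, this is $E(w)=\sup(w\cdot P-Z)$.

**Example (ball).** For $K=\{|p|^2+(z-1)^2\le1\}$ we have $F(v)=\sqrt{1+|v|^2}-1=\frac12|v|^2+o(|v|^2)$ and $r=1$. Part (b) of the next lemma says that for $|w|>1$ the number $\tau=E(w)$ solves $\tau F(w/\tau)=1$, i.e. $\sqrt{|w|^2+\tau^2}=1+\tau$, so $E(w)=\frac12|w|^2-\frac12$: a quadratic polynomial. For $x=(X,0)$ the graze plane is $\{(q-c)\cdot(x-c)=1\}$ with $c=(0,1)$, that is, $X\cdot p=z$.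

**Lemma 3.** *Assume (N).*

*(a) $T_0=\{z=0\}$, $T_0\cap K=\{0\}$, and $F(v)>0$ for $v\ne0$. For $w\neq0$ the function $s\mapsto F(sw)/s$ is strictly increasing on $(0,\infty)$ with limit $0$ at $0^+$.*

*(b) $E$ is finite and convex. For $|w|>1/r$, $E(w)$ is the unique $\tau>0$ with $\tau F(w/\tau)=1$. The map $\Psi(w)=w/E(w)$ is a bijection from $\{|w|>1/r\}$ onto $\{v\ne0:|v|/F(v)>1/r\}$ with inverse $v\mapsto v/F(v)$, and $F(\Psi(w))=1/E(w)$.*

*(c) If $|w|>1/r$ and $(p,z)\in T_{\Psi(w)}\cap K$, then $z>0$, $p/z\in\partial E(w)$ and $E(w)=w\cdot\frac pz-\frac1z$.*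

*(d) As $|w|\to\infty$, $E(w)=\frac12|w|^2+o(|w|^2)$, and every $P\in\partial E(w)$ satisfies $P=w+o(|w|)$.*

*Proof.* (a) By the expansion, $F(0)=0$ and $\partial F(0)=\{0\}$, so $T_0=\{z=0\}$ and $T_0\cap K=\{0\}$. We have $F\ge0$ because $0\in K$. For $v\ne0$ and small $s>0$, convexity gives $F(v)\ge F(sv)/s>0$. The function $s\mapsto F(sw)/s$ is nondecreasing by convexity and $F(0)=0$, and its limit at $0^+$ is $0$ by the expansion. If it took equal values at $s_1<s_2$, then $s\mapsto F(sw)$ would be linear on $[0,s_2]$, with slope $0$ by the expansion, contradicting $F>0$.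

(b) Since $K\cap\{z=0\}=\{0\}$, for $\tau\in\mathbb R$
$$E(w)\le\tau\iff w\cdot p-\tau z\le1\ \text{ on }K\iff h_K(w,-\tau)\le1 .$$
For $\tau>0$, $h_K(w,-\tau)=\tau F(w/\tau)$. For $w\ne0$ this is continuous and, by (a), strictly decreasing in $\tau$, with limit $0$ as $\tau\to\infty$ and limit $h_K(w,0)\ge r|w|$ as $\tau\to0^+$. For $\tau\le0$, $h_K(w,-\tau)\ge h_K(w,0)$ because $z\ge0$ on $K$. So $E(w)<\infty$ for $w\ne0$, and $E(0)=-1/\max_Kz<\infty$. As a supremum of affine functions, $E$ is convex. If $|w|>1/r$, then $h_K(w,0)>1$, so $h_K(w,-\tau)>1$ for $\tau\le0$, and $E(w)$ is the unique $\tau>0$ with $\tau F(w/\tau)=1$. With $v=\Psi(w)$ this says $F(v)=1/E(w)$, so $w=E(w)v=v/F(v)$. Conversely, if $v\ne0$ and $|v|/F(v)>1/r$, put $w=v/F(v)$ and $\tau=1/F(v)$. Then $\tau F(w/\tau)=\tau F(v)=1$, so $E(w)=1/F(v)$ and $\Psi(w)=v$.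

(c) Let $v=\Psi(w)$. If $z=0$, then $(p,z)=0$ and $F(v)=0$, which is impossible. Multiplying $v\cdot p-z=F(v)$ by $E(w)$ gives $w\cdot p-E(w)z=1$, so $(p,z)$ attains the supremum (2). The affine function $w'\mapsto w'\cdot\frac pz-\frac1z$ lies below $E$ and agrees with it at $w$, hence $p/z\in\partial E(w)$.

(d) Let $v=\Psi(w)$, $|w|\to\infty$. Then $F(v)/|v|=1/|w|\to0$. For each $\epsilon>0$, (a) gives $F(v)/|v|\ge\min_{|u|=\epsilon}F(u)/\epsilon>0$ if $|v|\ge\epsilon$. So $v\to0$, and $E(w)/|w|^2=F(v)/|v|^2\to\frac12$. Now let $P\in\partial E(w)$, $|\zeta|=1$, $\eta\in(0,\frac12]$. Inserting the asymptotics of $E$ in $E(w+\eta|w|\zeta)\ge E(w)+\eta|w|P\cdot\zeta$ and dividing by $\eta|w|$ gives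
$$(P-w)\cdot\zeta\le\tfrac\eta2|w|+o(|w|)/\eta$$
uniformly in $\zeta$. Let $|w|\to\infty$, then $\eta\to0$. $\square$

**Lemma 4 (graze planes in the chart).** *Assume (E), (G), (N).*

*(a) For each $(X,0)\in\Gamma\cap T_0$ we have $X\ne0$, and there is $m_X\in\mathbb R$ such that*
$$\text{for all } w \text{ with } w\cdot X=1,\ |w|>1/r,\ \text{ there is } P\in\partial E(w)\text{ with }X\cdot P=m_X.\tag{3}$$

*(b) If $|w|>R$, there are $(X_1,0),(X_2,0)\in\Gamma$ with $w\cdot X_1=w\cdot X_2=1$ such that $X_1,X_2$ are neither parallel nor orthogonal.*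

*Proof.* (a) Let $x=(X,0)$. Since $0\in K$, $X\neq0$. By Lemma 2 with $T=T_0$, $T_0\cap K=\{0\}$, we get $0\in P_x$. So $P_x=\{n\cdot p=mz\}$, and $n\neq0$, since otherwise $P_x=T_0\ni x$, contradicting $x\notin P_x$. Let $w\cdot X=1$, $|w|>1/r$, $v=\Psi(w)$. Then $v\cdot X=1/E(w)=F(v)$, that is, $x\in T_v$. By Lemma 2 there is $(p,z)\in T_v\cap K\cap P_x$. By Lemma 3(c), $P=p/z\in\partial E(w)$, and $n\cdot P=m$. It remains to identify $n$. Take $w=X/|X|^2+\sigma X^\perp$ and $\sigma\to\infty$. By Lemma 3(d), $n\cdot\big(\sigma X^\perp+o(\sigma)\big)=m$, and dividing by $\sigma$ we get $n\cdot X^\perp=0$. So we may take $n=X$.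

(b) The point $q=w/|w|^2$ of $T_0$ satisfies $|q|<\rho/\sqrt2$. The disc $B(0,\rho)\cap T_0$ contains $q$ and $0\in T_0\cap K$ and misses $\Gamma$. By (E1) both rays from $q$ in the directions $\pm w^\perp$ meet $\Gamma$, say in
$$X_1=q+\alpha\,w^\perp/|w|,\qquad X_2=q-\beta\,w^\perp/|w|,\qquad \alpha,\beta>0 .$$
Then $w\cdot X_i=w\cdot q=1$. They are distinct points of a line missing $0$, hence not parallel. Since $|X_i|\ge\rho$, both $\alpha^2$ and $\beta^2$ are at least $\rho^2-|q|^2>|q|^2$. So $X_1\cdot X_2=|q|^2-\alpha\beta<0$. $\square$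

This is where enclosure enters: on the line $\{w\cdot X=1\}$, which passes close to the contact point, we need viewpoints on both sides. Formally, (3) says that $X\cdot\nabla E$ is constant along $\{w\cdot X=1\}$; differentiating along that line makes $X$ an eigenvector of the Hessian of $E$, and two eigenvectors that are neither parallel nor orthogonal force a multiple of the identity. The next lemma says what we gain if that multiple is constant.

**Lemma 5.** *Assume (N), and let $b\in\mathbb R^2$, $c\in\mathbb R$ be such that*
$$E(w)=\tfrac12|w|^2+b\cdot w+c\qquad(|w|>R).\tag{4}$$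
*Then every $(p,z)\in\partial K$ with $|p|<\delta$, $z<1$ satisfies*
$$\tfrac12|p-bz|^2-cz^2-z=0.\tag{5}$$

*Proof.* The point $0$ satisfies (5). Let $0\neq y=(p,z)\in\partial K$ with $|p|<\delta$, $z<1$, and let $(a,s)\neq0$ be an outer normal of $K$ at $y$. From $B((0,1),r)\subset K$,
$$a\cdot p+sz=h_K(a,s)\ge s+r\sqrt{|a|^2+s^2}\ge s+r|a|.$$
If $s\ge0$, then $a\cdot p+sz\le|a||p|+sz<s+r|a|$, because $|p|<r$, $z<1$ and $(a,s)\ne0$, a contradiction. So $s<0$ and we may take the normal to be $(v,-1)$. Then $y\in T_v$, and $v\ne0$ since $T_0\cap K=\{0\}$. Now $0<F(v)=v\cdot p-z\le|v||p|$, so $w=v/F(v)$ satisfies $|w|\ge1/|p|>R$, and $\Psi(w)=v$ by Lemma 3(b). By Lemma 3(c) and (4), $p/z=w+b$ and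
$$\frac1z=w\cdot\frac pz-E(w)=\tfrac12|w|^2-c=\tfrac12\Big|\frac pz-b\Big|^2-c .$$
Multiplying by $z^2$ gives (5). $\square$

## 4. Oval quadrics and normal forms at curved points

A quadric in $\mathbb R^3$ is the affine part of $\{\xi\in\mathbb P^3:q(\xi)=0\}$ for a quadratic form $q\ne 0$ in four variables, the last of which, $t$, is $1$ on $\mathbb R^3$ and $0$ at infinity. Call it **oval** if $q$ has signature $(3,1)$ up to sign. Ellipsoids, elliptic paraboloids and two-sheeted hyperboloids are examples. The quadric (5) is oval: homogenize and put $p'=p-bz$, $t'=t+cz$; the form becomes $\frac12|p'|^2-zt'$.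

**Lemma 6.** *Let $\mathcal Q$ be an oval quadric with projective closure $\overline{\mathcal Q}$.*

*(a) $\overline{\mathcal Q}$ is homeomorphic to $S^2$, hence connected.*

*(b) At each of its affine points $\mathcal Q$ is a smooth surface with definite second fundamental form.*

*(c) If a non-empty open piece of $\mathcal Q$ lies in a quadric $\{q_1=0\}$, $q_1\ne0$, then the two quadratic forms are proportional.*

*(d) If $K$ is a convex body with $\partial K\subset\mathcal Q$, then $K$ is an ellipsoid.*

*Proof.* (a) In suitable projective coordinates the quadric is $\xi_1^2+\xi_2^2+\xi_3^2=\xi_4^2$. Here $\xi_4\neq0$, and $\xi_4=1$ gives $S^2$.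

(b) Let $B(\cdot,\cdot)$ be the polar form of $q$, with sign chosen such that the signature is $(3,1)$, and let $\xi$ be a null vector with $t=1$. If $B(\xi,\cdot)$ vanished on $\{t=0\}$, then, as $B(\xi,\xi)=0$, it would vanish everywhere, contradicting non-degeneracy. So the derivative of $q$ restricted to $\{t=1\}$ is non-zero at $\xi$, and $\mathcal Q$ is smooth there. Its tangent directions are the $h$ with $t=0$ and $B(\xi,h)=0$. A tangent direction $h\ne0$ is not a multiple of $\xi$, and the form is positive definite on $\xi^\perp/\mathbb R\xi$, so $B(h,h)>0$. The second fundamental form is a non-zero multiple of $B(h,h)$.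

(c) In suitable projective coordinates $\mathcal Q$ is $\frac12|p'|^2=zt'$, parametrized up to one point by $(p',z,t')=(s,1,\frac12|s|^2)$, $s\in\mathbb R^2$. Write
$$q_1=A_1(p')+2z\beta\cdot p'+2t'\gamma\cdot p'+d_1z^2+2\epsilon zt'+gt'^2 .$$
The polynomial $A_1(s)+2\beta\cdot s+|s|^2\gamma\cdot s+d_1+\epsilon|s|^2+\frac g4|s|^4$ vanishes on an open set, hence identically. So $g=0$, $\gamma=0$, $\beta=0$, $d_1=0$, $A_1=-\epsilon|\cdot|^2$, and $q_1=-2\epsilon(\frac12|p'|^2-zt')$.

(d) $\partial K$ is a compact topological surface. By invariance of domain it is open in the surface $\overline{\mathcal Q}$, and it is compact. Since $\overline{\mathcal Q}$ is connected, $\partial K=\overline{\mathcal Q}$. So $\overline{\mathcal Q}$ misses the plane at infinity, that is, $q$ has no non-zero null vector on $\{t=0\}$ and is definite there. Completing the square, $\mathcal Q=\{y:A(y-y_1)=\text{const}\}$ with $A$ positive definite, and the constant is positive because $\mathcal Q$ has more than one point. So $\partial K$ is the surface of an ellipsoid, and so $K$ is that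 ellipsoid. $\square$

The next lemma produces (N) at a curved boundary point. The bound $C$ in it will matter only in Section 10.

**Lemma 7 (normal form).** *Let $K,\Gamma$ satisfy (E), $B(c_0,r_0)\subset\mathrm{int}\,K$, $D=\mathrm{diam}\,K$, $d=\mathrm{dist}(\Gamma,K)$. Let $y_*\in\partial K$ be such that near $y_*$ the surface $\partial K$ is $C^2$, with second fundamental form $\mathrm{II}$ at $y_*$ (with respect to the inner unit normal $n$) having eigenvalues in $[k_1,k_2]$, $k_1>0$. Then there are a constant $C$ depending only on $r_0,D,k_1,k_2$ and an affine bijection $\alpha$ with $\alpha(y_*)=0$, $\alpha(c_0)=(0,1)$, such that $\alpha(K),\alpha(\Gamma)$ satisfy (N) with $r=r_0/C$, $\rho=d/C$, and the linear parts of $\alpha$, $\alpha^{-1}$ have norm at most $C$.*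

**Step 1: the map.** Let $T$ be the tangent plane at $y_*$; it is the only support plane there. Let $h_*=n\cdot(c_0-y_*)$, the distance from $c_0$ to $T$, so $r_0\le h_*\le D$. Define $\alpha(y)=(p,z)$ by
$$z=\frac{n\cdot(y-y_*)}{h_*},\qquad u=y-y_*-z\,(c_0-y_*)\in n^\perp,\qquad p=Lu,$$
with $L:n^\perp\to\mathbb R^2$ linear such that $|Lu|^2=\mathrm{II}(u,u)/h_*$. Indeed $n\cdot u=h_*z-zh_*=0$. Then $\alpha(y_*)=0$, $\alpha(c_0)=(0,1)$, $\alpha(T)=\{z=0\}$ and $\alpha(K)\subset\{z\ge0\}$.

**Step 2: the boundary near $0$.** On $\partial K$ near $y_*$ we have $h_*z=\psi(\tau)=\frac12\mathrm{II}(\tau,\tau)+o(|\tau|^2)$, where $\tau$ is the tangential part of $y-y_*$ and $\psi$ is $C^2$. Since $\tau-u=z\,(c_0-y_*-h_*n)=O(z)=O(|\tau|^2)$, the map $\tau\mapsto p$ is $C^2$ with derivative $L$ at $0$, hence a local diffeomorphism, and $\mathrm{II}(\tau,\tau)=h_*|p|^2+o(|p|^2)$. So near $0$ the boundary of $\alpha(K)$ is a graph $z=\varphi(p)=\frac12|p|^2+o(|p|^2)$. In particular $\alpha(K)\cap\{z=0\}$, a convex subset of the boundary, consists near $0$ of $0$ only, so it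 equals $\{0\}$.

**Step 3: the expansion of $F$.** Let $F$ be the function (1) of $\alpha(K)$. Since $\alpha(K)\cap\{z=0\}=\{0\}$, maximizers $(p_v,z_v)$ of $v\cdot p-z$ tend to $0$ as $v\to0$. Let $\epsilon\in(0,1)$. For small $v$ the maximizer lies on the graph, where $|\varphi(p)-\frac12|p|^2|\le\frac\epsilon2|p|^2$. So
$$F(v)\le v\cdot p_v-\tfrac{1-\epsilon}2|p_v|^2\le\frac{|v|^2}{2(1-\epsilon)},\qquad F(v)\ge v\cdot v-\varphi(v)\ge\tfrac{1-\epsilon}2|v|^2 .$$
Hence $F(v)=\frac12|v|^2+o(|v|^2)$.

**Step 4: the bounds.** For a vector $h$ with image $(p,z)$ under the linear part of $\alpha$ we have $|z|\le|h|/r_0$, $|u|\le(1+D/r_0)|h|$, $|p|\le\sqrt{k_2/r_0}\,|u|$. Conversely $h=u+z(c_0-y_*)$ and $|p|^2\ge k_1|u|^2/D$, so $|h|\le\sqrt{D/k_1}\,|p|+D|z|$. This gives $C$. With $r=r_0/C$, $\rho=d/C$ we get $B((0,1),r)\subset\alpha(B(c_0,r_0))\subset\alpha(K)$ and $B(0,\rho)\subset\alpha(B(y_*,d))$, which misses $\alpha(\Gamma)$. $\square$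

## 5. Positively curved bodies

We prove Proposition 1. Fix any $y_*\in\partial K$ and apply Lemma 7. An affine bijection preserves $C^2$ surfaces and the definiteness of their contact with tangent planes, so we may assume (N) with $y_*=0$ and keep the hypotheses of Proposition 1.

**Step 1: $E$ is $C^2$ on $\{|w|>1/r\}$.** By the definite second fundamental form every support plane meets $\partial K$ near a contact point only there, so by convexity it touches $K$ in one point. Hence the outer Gauss map $\nu:\partial K\to S^2$ is bijective. It is $C^1$ with invertible differential, so it is a $C^1$ diffeomorphism. The gradient $\nabla h_K(u)$ is the contact point $\nu^{-1}(u/|u|)$, so $h_K$ is $C^2$ on $\mathbb R^3\setminus\{0\}$. For $|w|>1/r$ the number $\tau=E(w)$ is the unique positive solution of $h_K(w,-\tau)=1$. Here $\partial_\tau h_K(w,-\tau)=-z$, where $z$ is the height of the contact point of $T_{\Psi(w)}$, and $z>0$ by Lemma 3(c). The implicit function theorem applies.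

**Step 2: the Hessian of $E$ is a multiple of the identity on $\{|w|>R\}$.** Let $|w|>R$ and take $X_1,X_2$ from Lemma 4(b). By (3), $X_i\cdot\nabla E=m_{X_i}$ at all points $w+tX_i^\perp$ with $|t|$ small. Differentiating at $t=0$, $D^2E(w)(X_i^\perp,X_i)=0$. So $D^2E(w)X_i$ is orthogonal to $X_i^\perp$, that is, $X_i$ is an eigenvector. Eigenvectors of a symmetric matrix for different eigenvalues are orthogonal. As $X_1,X_2$ are not orthogonal, their eigenvalues agree, and as they span $\mathbb R^2$, $D^2E(w)=\kappa(w)I$.

**Step 3: $E$ is a quadratic polynomial on $\{|w|>R\}$.** On a small square in this set, $E_{12}=0$ gives $E=f(w_1)+g(w_2)$, and $f''(w_1)=g''(w_2)$ forces both to be constant. So $\kappa$ is locally constant, hence constant on the connected set $\{|w|>R\}$, and $E-\frac\kappa2|w|^2$ has vanishing Hessian, hence is affine there. By Lemma 3(d), $\kappa=1$. This is (4).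

**Step 4: one quadric for all of $\partial K$.** By Lemma 5, a neighborhood of $y_*$ in $\partial K$ lies in an oval quadric $\mathcal Q_{y_*}$, and $y_*$ was arbitrary. A small open piece of $\partial K$ inside $\mathcal Q_y$ is open in $\mathcal Q_y$ (invariance of domain), so by Lemma 6(c) the quadric $\mathcal Q_y$ is unique, and $\mathcal Q_{y'}=\mathcal Q_y$ for $y'\in\partial K$ close to $y$. Since $\partial K$ is connected, all $\mathcal Q_y$ are equal. By Lemma 6(d), $K$ is an ellipsoid. $\square$

## 6. Three uses of curvature, and what is left without it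

**Theorem 8.** *If a convex body $K\subset\mathbb R^3$ and $\Gamma$ satisfy (E) and (G), then $K$ is an ellipsoid. In particular this holds for every closed surface $\Gamma$ enclosing $K$.*

What changes when no regularity of $K$ is assumed? Lemmas 2–6 remain, including (3) and the pair $X_1,X_2$. Curvature was used in three places.

1. *To get (N) at all.* For a polytope, $F$ is a maximum of finitely many affine functions. Its Hessian is zero almost everywhere and the rest sits on finitely many lines, so there is no point with $F=\frac12|v|^2+o(|v|^2)$ in any coordinates. We need one point where $F$ has a positive definite second-order expansion.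
2. *To differentiate (3).* A natural attempt is to use Alexandrov's theorem: a convex function has second-order expansions almost everywhere. At such points Step 2 of Section 5 does go through and gives $S=\kappa(w)I$ for the Hessian $S$. But Step 3 then breaks: the convex function $\frac12|w|^2+|w_1|$ has Hessian $I$ almost everywhere and is not a quadratic polynomial. Its distributional Hessian has a singular part on the line $w_1=0$, which the expansions do not see.
3. *To start at every $y_*$.* If we only know good points, the quadric neighborhoods could shrink as we move along $\partial K$.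

The third point will be handled by the uniform constant $C$ in Lemma 7. The first two ask about the distributional Hessian of $F$: it must have no singular part, and its density must be somewhere of rank $2$. A kink of $F$ like $|v_1|$ means that $\partial F(v)$ is a segment, i.e. that $K$ has a face that is a segment, and we first exclude that. This is not enough: if $g'$ is the Cantor function, then $g(v_1)+\frac12|v|^2$ is $C^1$, yet its Hessian has a singular part. So we will need an infinitesimal version of the argument for segments.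

## 7. Support planes do not meet $K$ in a segment

We say that planes converge if, written as $\{u\cdot y=s\}$ with $|u|=1$ and suitable signs, the pairs $(u,s)$ converge. Planes that all meet $K$ have convergent subsequences.

**Lemma 9.** *If $x_k\in\Gamma$, $x_k\to x_0$ and $P_{x_k}\to P$, then $x_0\notin P$.*

*Proof.* Suppose $x_0\in P$. Take $q\in K\setminus P$. By Lemma 2, $q=x_k+\lambda_k(z_k-x_k)$ with $z_k\in P_{x_k}\cap K$, and $\lambda_k=|q-x_k|/|z_k-x_k|$ is bounded because $|z_k-x_k|\ge d$. Along a subsequence $z_k\to z\in P$ and $\lambda_k\to\lambda$, so $q=x_0+\lambda(z-x_0)\in P$, a contradiction. $\square$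

**Lemma 10.** *Let $T$ be a support plane, $q\in T\cap K$, and $\lambda\subset T$ a line through $q$. It is impossible that $P_x\supset\lambda$ for all $x\in(\Gamma\cap T)\setminus\lambda$.*

*Proof.* Suppose it holds. Take rays from $q$ in $T$, not in $\lambda$, whose directions converge to a direction of $\lambda$. By (E1) they contain points $x_k\in\Gamma$. As $q\notin\Gamma$, $x_k\notin\lambda$, so $P_{x_k}\supset\lambda$. Along a subsequence $x_k\to x_0\in\lambda\cap\Gamma$ and $P_{x_k}\to P\supset\lambda\ni x_0$. This contradicts Lemma 9. $\square$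

**Lemma 11.** *For no support plane $T$ is $T\cap K$ a nondegenerate segment. Hence $T\cap K$ is a single point for all support planes $T$ except countably many.*

*Proof.* Let $T\cap K=[a,b]$, $a\ne b$, with line $\lambda$, and let $x\in(\Gamma\cap T)\setminus\lambda$. For $q'\in[a,b]$ the ray from $x$ through $q'$ meets $T\cap K$ only in $q'$, so $q'\in P_x$ by Lemma 2. Thus $\lambda\subset P_x$ for all such $x$, contradicting Lemma 10. So each $T\cap K$ is a point or two-dimensional. If two support planes $T\neq T'$ had a common point $p$ in the relative interior of the two-dimensional set $T\cap K$, then $T\cap K$ would lie on one side of the line $T\cap T'$ through $p$, which is impossible. So two-dimensional faces have disjoint relative interiors in $\partial K$ and positive area, and there are countably many. $\square$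

## 8. The Hessian measure of $F$ has rank two

Take $F$ as in (1), in any affine coordinates; (N) is not assumed here. By Lemma 11 and $\partial F(v)=\pi(T_v\cap K)$, $F$ is differentiable outside a countable set $N$. We recall that the distributional Hessian of a convex function on $\mathbb R^2$ is a matrix-valued Radon measure, $D^2F=A\mu$ with $\mu=\Delta F$ and $A$ symmetric, positive semidefinite, $\mathrm{tr}\,A=1$ $\mu$-a.e. For instance, $\frac12|v|^2$ has $A=\frac12I$, of rank two; $|v_1|$ has $A=e_1\otimes e_1$ and $\mu$ carried by a line; $|v|$ has $\mu=dv/|v|$ and $A=\theta\otimes\theta$ with $\theta\perp v$ a unit vector, so rank one also occurs for absolutely continuous measures.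

With cutoffs $\varphi\ge0$, $\varphi=1$ on $B_r(v)$, supported in $B_{2r}(v)$, $|\nabla\varphi|\le2/r$, we get $\mu(B_r(v))\le-\int\nabla\varphi\cdot\nabla F=O(r)$. So $\mu$ has no atoms and $\mu(N)=0$.

**Proposition 12.** *Let (E), (G) hold. Then $\nabla F\in W^{1,1}_{loc}(\mathbb R^2)$, and for a.e. $v$ the density of $D^2F$ has rank $0$ or $2$. Rank $2$ occurs on a set of positive measure.*

The main point is that $A$ has rank two $\mu$-a.e. We blow up $F$ at a point where $A$ would have rank one; the limit depends on one variable only, and this makes all the planes $P_x$, $x\in\Gamma\cap T_{v_0}$, contain the same line, as in Lemma 11.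

**Step 1: good points.** We need points where $A$ is nearly constant and where $\mu$ does not collapse under blow-up. For $\mu$-a.e. $v_0$ the following hold:

(a) $v_0\notin N$;

(b) $\mu(B_r(v_0))>0$ for all $r>0$, and $\mu(B_r(v_0))^{-1}\int_{B_r(v_0)}|A-A(v_0)|\,d\mu\to0$ as $r\to0$;

(c) for each integer $m\ge2$, $\limsup_{r\to0}\mu(B_{r/m}(v_0))/\mu(B_r(v_0))>0$.

We have (a) because $\mu(N)=0$. The first part of (b) holds on the support of $\mu$. The second is the Lebesgue point theorem for Radon measures; it is usually stated for closed discs, and passes to $B_r$ as the increasing union of closed discs of radius $s\uparrow r$. For (c), suppose the limsup is $0$ at $v_0$ for some $m$. Then $\mu(B_{r/m}(v_0))\le m^{-3}\mu(B_r(v_0))$ for all $r\leq r_0$, and iterating, $\mu(B_s(v_0))\le(ms/r_0)^3\mu(B_{r_0}(v_0))=O(s^3)$, so $\mu(B_s(v_0))/s^2\to0$. The set of such points is $\mu$-null. Indeed, for $\epsilon,s_0,L>0$ let $D_{\epsilon,s_0}$ be the set of $v$ with $|v|\le L$ and $\mu(B_s(v))\le\epsilon s^2$ for all $s<s_0$. It is closed, since $v\mapsto\mu(B_s(v))$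 is lower semicontinuous. For $s<\min\{s_0,1\}$ cut the plane into half-open squares of side $s/2$. A square meeting $D_{\epsilon,s_0}$ at $v$ lies in $B_s(v)$, so it has $\mu$-measure at most $\epsilon s^2$, and at most $C_L/s^2$ squares meet $\{|v|\le L\}$. Hence $\mu(D_{\epsilon,s_0})\le C_L\epsilon$. Letting $s_0\downarrow0$ (increasing union) and then $\epsilon\to0$ gives the claim.

**Claim.** *At such a $v_0$, $A(v_0)$ is not of rank one.*

Suppose $A(v_0)=a\otimes a$, $|a|=1$, and let $b\perp a$, $|b|=1$. Let $p_0=\nabla F(v_0)$ and $y_0=(p_0,z_0)$ with $T_{v_0}\cap K=\{y_0\}$.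

**Step 2: blow-up.** The aim is a one-variable limit profile. Fix $m\ge5$. By (c) choose $c>0$ and $r_k\to0$ with $\mu(B_{r_k/m}(v_0))\ge cN_k$, where $N_k=\mu(B_{r_k}(v_0))$, and put
$$G_k(w)=\frac{F(v_0+r_kw)-F(v_0)-r_kp_0\cdot w}{N_k}\ge0,\qquad G_k(0)=0.$$
$G_k$ is convex. In dimension two $D^2G_k$ is exactly the image of $D^2F$ under $v\mapsto(v-v_0)/r_k$, divided by $N_k$ (both scalings produce the factor $r_k^2$). So
$$\Delta G_k(B_1)=1,\qquad\Delta G_k(B_{1/m})\ge c,\qquad|D^2G_k-A(v_0)\Delta G_k|(B_1)\to0,$$
the last by (b).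

*Uniform bound.* Let $M(s)$ be the mean of $G_k$ over $|w|=s$. For a standard mollification $G_k^\epsilon$ with circular means $M^\epsilon$,
$$\frac{d}{d\sigma}M^\epsilon(\sigma)=\frac1{2\pi\sigma}\int_{B_\sigma}\Delta G_k^\epsilon\le\frac1{2\pi\sigma}\Delta G_k(B_{\sigma+\epsilon})\le\frac1{2\pi\sigma}\qquad(\sigma+\epsilon\le1).$$
Integrating over $[s/2,s]$ and letting $\epsilon\to0$, $M(s)-M(s/2)\le\frac{\ln2}{2\pi}$ for $s<1$. Convexity on rays and $G_k(0)=0$ give $M(s/2)\le M(s)/2$. So $M(s)\le\frac{\ln2}\pi$ for $s<1$. Since $G_k\ge0$ is subharmonic, for $|w|\le\frac34$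
$$G_k(w)\le\frac{25}\pi\int_{B_{1/5}(w)}G_k\le\frac{25}\pi\int_{B_{0.95}}G_k=\frac{25}\pi\int_0^{0.95}2\pi sM(s)\,ds\le\frac{25\ln2}\pi .$$
So the convex functions $G_k$ are uniformly bounded on $B_{3/4}$, hence locally uniformly Lipschitz there.

*The limit.* Along a subsequence $G_k\to G$ locally uniformly on $B_{3/4}$ and $D^2G_k\to D^2G$ weakly-∗, with $G$ convex, $G\ge0=G(0)$, $D^2G=(a\otimes a)\Delta G$. Also $\Delta G(\overline{B_{1/m}})\ge c>0$, because weak-∗ limits of positive measures are upper semicontinuous on compact sets. Now $G_{bb}=G_{ab}=0$, so $\partial_bG$ is a constant $\beta$ and $G(w)=g(a\cdot w)+\beta\,b\cdot w$ with $g(0)=0$. From $G(\tau b)=\beta\tau\ge0$ for both signs of $\tau$ we get $\beta=0$. Thus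
$$G(w)=g(a\cdot w)\ \text{ on }B_{3/4},\quad g\ge0=g(0)\text{ convex},\quad g\not\equiv0\text{ on }(-2/m,2/m).\tag{6}$$
The last statement holds because otherwise $\Delta G$ would vanish on a neighborhood of $\overline{B_{1/m}}$.

**Step 3: all planes $P_x$ contain one line.** Let $x=(X,\zeta)\in\Gamma\cap T_{v_0}$ and $e=X-p_0$. Then $e\ne0$, since $x\neq y_0$ and the projection is injective on $T_{v_0}$. Assume $e\nparallel a$. We show that $P_x$ contains $\lambda=y_0+\mathbb R(a,v_0\cdot a)\subset T_{v_0}$.

*Choice of direction.* Choose $w_0\perp e$ with $|w_0|<\frac12$ and $t_1=a\cdot w_0\ne0$; this is possible as $e\nparallel a$. Then choose $m\ge5$ with $2/m<|t_1|$ and take the blow-up (6) for this $m$. There is $t$ with $|t|<2/m$, $g(t)>0$. Replacing $w_0$ by $-w_0$ if necessary, $t_1$ and $t$ have the same sign. By convexity and $g(0)=0$, $g(t_1)>0$. Every $\tau\in\partial g(t_1)$ satisfies $0=g(0)\ge g(t_1)-\tau t_1$, so $\tau\ne0$.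

*Support planes through $x$.* Since $\zeta=v_0\cdot X-F(v_0)$, we have $x\in T_{v_0+r_kw}$ if and only if
$$0=\frac1{r_k}\big[F(v_0+r_kw)-(v_0+r_kw)\cdot X+\zeta\big]=-w\cdot e+\frac{N_k}{r_k}G_k(w).$$
The last term tends to $0$ uniformly on bounded sets because $F$ is differentiable at $v_0$. At $w=w_0+\sigma e$ the right side is $-\sigma|e|^2+o(1)$. By the intermediate value theorem there are $w_k\to w_0$ with $x\in T_{v_k}$, $v_k=v_0+r_kw_k$.

*Points of $P_x$.* By Lemma 2 there is $(p_k,z_k)\in T_{v_k}\cap K\cap P_x$, and $p_k\in\partial F(v_k)$. Also $y_0\in P_x$, by Lemma 2 with $T=T_{v_0}$. Write $P_x=\{n\cdot p+n_3z=\mathrm{const}\}$. From $z_k=v_k\cdot p_k-F(v_k)$, $z_0=v_0\cdot p_0-F(v_0)$ and $F(v_k)-F(v_0)=r_kp_0\cdot w_k+N_kG_k(w_k)$,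
$$z_k-z_0=v_0\cdot(p_k-p_0)+r_kw_k\cdot(p_k-p_0)-N_kG_k(w_k).$$
Put $q_k=\frac{r_k}{N_k}(p_k-p_0)\in\partial G_k(w_k)$. Multiplying $n\cdot(p_k-p_0)+n_3(z_k-z_0)=0$ by $r_k/N_k$ gives
$$(n+n_3v_0)\cdot q_k+n_3r_k\big(w_k\cdot q_k-G_k(w_k)\big)=0 .$$
The $q_k$ are bounded, since the $G_k$ are uniformly Lipschitz near $w_0$, and a limit point lies in $\partial G(w_0)=\{\tau a:\tau\in\partial g(t_1)\}$, so it is $\tau a$ with $\tau\ne0$. Hence $(n+n_3v_0)\cdot a=0$. This says that $P_x\ni y_0$ contains the direction $(a,v_0\cdot a)$, so $P_x\supset\lambda$.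

For $x\in\Gamma\cap T_{v_0}$ the condition $e\nparallel a$ means $x\notin\lambda$. So $P_x\supset\lambda$ for all $x\in(\Gamma\cap T_{v_0})\setminus\lambda$, contradicting Lemma 10 with $q=y_0$. This proves the Claim.

**Step 4: no singular part, and rank two.** Here we use Alberti's rank-one theorem (G. Alberti, Proc. Roy. Soc. Edinburgh A 123 (1993) 239–274): for $u\in BV_{loc}(\mathbb R^n;\mathbb R^k)$ the density of the singular part $D^su$ with respect to $|D^su|$ has rank one $|D^su|$-a.e. Apply it to $u=\nabla F$, with $Du=A\mu$. If $\mu_s$ is the singular part of $\mu$, then $A$ has rank one $\mu_s$-a.e. By the Claim $A$ has rank one only on a $\mu$-null set, so $\mu_s=0$. Hence $\nabla F\in W^{1,1}_{loc}$. By the Claim again, and as $\mathrm{tr}\,A=1$ excludes rank zero for $A$, the density of $D^2F$ has rank $2$ a.e. where it is non-zero. If it vanished a.e., then $D^2F=0$ and $F$ would be affine with some gradient $p_0$. For every $(p,z)\in K$, $v\cdot p-z\le F(v)$ would make $v\cdot(p-p_0)$ bounded above in $v$, so $p=p_0$ on $K$, contradicting $\mathrm{int}\,K\neq\emptyset$.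 $\square$

## 9. A quadric near one good point

Recall **Alexandrov's theorem**: a convex function $E$ on $\mathbb R^2$ has at a.e. $w$ an expansion $E(w+h)=E(w)+\nabla E(w)\cdot h+\frac12S(h,h)+o(|h|^2)$, where $S$ is the density of the absolutely continuous part of $D^2E$ at $w$. By Proposition 12 there is a $v_0$ at which $F$ has such an expansion with $S$ positive definite.

**Lemma 13.** *At a point $w$ with such an expansion, every $P'\in\partial E(w+h)$ satisfies*
$$P'=\nabla E(w)+Sh+o(|h|)\qquad(h\to0).\tag{7}$$

*Proof.* For $|\zeta|=1$, $\eta\in(0,1]$, insert the expansion in $E(w+h+\eta|h|\zeta)\ge E(w+h)+\eta|h|P'\cdot\zeta$ and divide by $\eta|h|$: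
$$(P'-\nabla E(w)-Sh)\cdot\zeta\le\tfrac\eta2|h|S(\zeta,\zeta)+o(|h|)/\eta,$$
uniformly in $\zeta$. Let $h\to0$, then $\eta\to0$. $\square$

**Proposition 14.** *Let $K,\Gamma$ satisfy (E), (G), and (N) in some affine coordinates $(p,z)$, and let $\delta=\min\{r,\rho/\sqrt2\}$. Then there are $b\in\mathbb R^2$, $c\in\mathbb R$ such that every $y=(p,z)\in\partial K$ with $|p|<\delta$, $z<1$ satisfies (5).*

By Lemma 5 it suffices to prove (4). As before $R=1/\delta$.

**Step 1: the pointwise Hessian.** We repeat Step 2 of Section 5 at a point $w$, $|w|>R$, with an Alexandrov expansion. Take $X_1,X_2$ from Lemma 4(b). By (3) at $w$, where $\partial E(w)=\{\nabla E(w)\}$, we have $X_i\cdot\nabla E(w)=m_{X_i}$. By (3) at $w+tX_i^\perp$ there is $P_t\in\partial E(w+tX_i^\perp)$ with $X_i\cdot P_t=m_{X_i}$. By (7), $P_t=\nabla E(w)+tSX_i^\perp+o(t)$. Subtracting and dividing by $t\to0$, $S(X_i^\perp,X_i)=0$. So $X_1,X_2$ are eigenvectors of $S$, neither parallel nor orthogonal, and $S=\kappa(w)I$.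

**Step 2: $\nabla E$ in terms of $\nabla F$.** To exclude a singular part of $D^2E$ we transport the Sobolev regularity of $\nabla F$. By Lemma 3(b), $\Psi(w)=w/E(w)$ is a bijection from $\{|w|>R\}$ onto the open set $U=\{v\ne0:|v|/F(v)>R\}$, with inverse $v\mapsto v/F(v)$. Both maps are locally Lipschitz because $E$ and $F$ are convex and positive there. If $E$ is differentiable at $w$ and $\Psi(w)\notin N$, which holds for a.e. $w$ since $\Psi^{-1}(N)$ is countable, then the contact point of $T_v$, $v=\Psi(w)$, is $(\nabla F(v),v\cdot\nabla F(v)-F(v))$, and Lemma 3(c) gives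
$$\nabla E(w)=Q(\Psi(w)),\qquad Q(v)=\frac{\nabla F(v)}{v\cdot\nabla F(v)-F(v)}.$$
By Proposition 12, $\nabla F\in W^{1,1}_{loc}\cap L^\infty_{loc}$. The denominator is the height $z$ of the contact point. For $v$ in a compact subset of $U$ it is bounded below by a positive constant, because $\{(v,y):y\in T_v\cap K\}$ is closed, $K$ is compact, and $z>0$ on it by Lemma 3(c). So $Q\in W^{1,1}_{loc}(U)$ by the product and quotient rules.

**Step 3: $Q\circ\Psi\in W^{1,1}_{loc}$.** Let $B$ be a small disc with closure in $\{|w|>R\}$ such that $\Psi$ is Lipschitz on $B$ and $\Psi^{-1}$ is Lipschitz on an open neighborhood $U'$ of $\Psi(\overline B)$ with compact closure in $U$. Choose smooth $Q_j\to Q$ in $W^{1,1}(U')$. By Rademacher's theorem $Q_j\circ\Psi$ is Lipschitz on $B$ with $D(Q_j\circ\Psi)=(DQ_j\circ\Psi)D\Psi$ a.e. Since $|\Psi^{-1}(M)|\le C''|M|$ for measurable $M\subset\Psi(B)$, integrals satisfy $\int_B|f\circ\Psi|\le C''\int_{\Psi(B)}|f|$, and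
$$\|Q_i\circ\Psi-Q_j\circ\Psi\|_{W^{1,1}(B)}\le C'\|Q_i-Q_j\|_{W^{1,1}(U')}.$$
So $Q_j\circ\Psi$ is a Cauchy sequence in $W^{1,1}(B)$, and it converges in $L^1(B)$ to $Q\circ\Psi$. Hence $\nabla E\in W^{1,1}_{loc}(\{|w|>R\})$.

**Step 4: integration.** By Step 3, $D^2E$ has no singular part on $\{|w|>R\}$; by Step 1 its density is $\kappa I$ a.e. So in the sense of distributions $E_{12}=0$ and $E_{11}=E_{22}=\kappa\in L^1_{loc}$. Then $\partial_1\kappa=\partial_1E_{22}=\partial_2E_{12}=0$ and $\partial_2\kappa=\partial_2E_{11}=\partial_1E_{12}=0$. On the connected set $\{|w|>R\}$, $\kappa$ is constant and $E-\frac\kappa2|w|^2$ is affine. By Lemma 3(d), $\kappa=1$. This is (4), and Lemma 5 gives (5). $\square$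

## 10. Spreading one quadric over $\partial K$

We prove Theorem 8. Fix $B(c_0,r_0)\subset\mathrm{int}\,K$ and let $D=\mathrm{diam}\,K$.

**Step 1: a starting point.** We bring a good point into the form (N). Take $v_0$ with a positive definite second-order expansion of $F$ (Section 9), and $T_{v_0}\cap K=\{y_0\}$, $y_0=(p_0,z_0)$. In the coordinates $(p-p_0,\ z-z_0-v_0\cdot(p-p_0))$ the function (1) becomes
$$F(v+v_0)-F(v_0)-v\cdot p_0=\tfrac12S(v,v)+o(|v|^2),$$
with $y_0=0$ and $K\subset\{z\ge0\}$. A shear $(p,z)\mapsto(p-\beta z,z)$ replaces $F(v)$ by $\max_K\big(v\cdot p-(1+\beta\cdot v)z\big)=(1+\beta\cdot v)F\big(v/(1+\beta\cdot v)\big)$ near $0$, with the same quadratic part. Since $c_0$ has positive height, we can use a shear to move $c_0$ to the $z$-axis. Dividing $z$ by the height $\theta$ of $c_0$ makes $c_0=(0,1)$ and replaces $F(v)$ by $\theta^{-1}F(\theta v)$. A linear map in $p$ then gives $F(v)=\frac12|v|^2+o(|v|^2)$. So (N) holds with some $r,\rho>0$. By Proposition 14 a neighborhood of $y_0$ in $\partial K$ lies in an oval quadric $\mathcal Q$.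

Let $V$ be the interior, relative to $\partial K$, of $\partial K\cap\mathcal Q$. Then $y_0\in V$, $V$ is open in $\partial K$, and by invariance of domain $V$ is open in $\mathcal Q$. We show that $V$ is closed in $\partial K$. Let $y_j\in V$, $y_j\to y^*\in\partial K$; then $y^*\in\mathcal Q$.

**Step 2: uniform normal forms at $y_j$.** Here we need constants independent of $j$. Near $y_j$, $\partial K$ coincides with $\mathcal Q$, so it is smooth, and by Lemma 6(b) its second fundamental form is definite, positive with respect to the inner normal. Since $\mathcal Q$ is smooth with definite second fundamental form also at $y^*$, after discarding finitely many $j$ the eigenvalues lie in an interval $[k_1,k_2]$, $0<k_1\le k_2$, independent of $j$. Lemma 7 gives affine maps $\alpha_j$ with $\alpha_j(y_j)=0$ such that $\alpha_j(K),\alpha_j(\Gamma)$ satisfy (N) with $r=r_0/C$, $\rho=d/C$, and whose linear parts have norm at most $C$, with $C$ independent of $j$.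

**Step 3: the quadric reaches $y^*$.** Let $\delta=\min\{r,\rho/\sqrt2\}\le1$. By Proposition 14 every $y\in\partial K$ with $|\alpha_j(y)|<\delta$, in particular every $y\in\partial K$ with $|y-y_j|<\delta/C$, lies in an oval quadric $\mathcal Q_j$. So $\mathcal Q_j$ contains a non-empty open piece of $\mathcal Q$ near $y_j$, and $\mathcal Q_j=\mathcal Q$ by Lemma 6(c). Choose $j$ with $|y_j-y^*|<\delta/(2C)$. Then all $y\in\partial K$ with $|y-y^*|<\delta/(2C)$ lie in $\mathcal Q$. So $y^*\in V$.

**Step 4: conclusion.** $V$ is non-empty, open and closed in the connected set $\partial K$, so $\partial K=V\subset\mathcal Q$. By Lemma 6(d), $K$ is an ellipsoid. $\blacksquare$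

## 11. The converse, higher dimensions, and surfaces with gaps

**Converse.** If $K$ is an ellipsoid, then (G) holds for every $x\notin K$: by an affine map we may take the unit ball, and then the first example of Section 1 applies. So for any compact $\Gamma$ with (E), $K$ is an ellipsoid if and only if (G) holds.

**Theorem 15 (all dimensions $n\ge3$).** *Let $K\subset\mathbb R^n$ be a convex body and $\Gamma\subset\mathbb R^n\setminus K$ compact, such that for each support hyperplane $T$ of $K$, $T\cap K$ lies in a bounded component of $T\setminus\Gamma$ (e.g. $\Gamma$ encloses $K$). Suppose that for each $x\in\Gamma$ the graze $\Sigma(K,x)$ contains the relative boundary $\gamma$ of a bounded $(n-1)$-dimensional convex set lying in a hyperplane, with $\mathrm{conv}\,\gamma\cap\mathrm{int}\,K\ne\emptyset$. Then $K$ is an ellipsoid.*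

For $n=3$ this is Theorem 8. Let $n\ge4$. Lemma 2 holds with the same proof, with hyperplanes $P_x$. Let $M$ be a 3-flat meeting $\mathrm{int}\,K$, and $K_M=K\cap M$, $\Gamma_M=\Gamma\cap M$.

**Step 1: (E) holds in $M$.** Let $T'$ be a support plane of $K_M$ in $M$. The interior of $K_M$ in $M$ is $M\cap\mathrm{int}\,K$, so $T'$ misses $\mathrm{int}\,K$ and lies in a support hyperplane $T$ of $K$ by separation. As $M$ meets $\mathrm{int}\,K$, $M\not\subset T$, so $T\cap M=T'$. The component of $T'\setminus\Gamma$ containing $T'\cap K$ lies in the component of $T\setminus\Gamma$ containing $T\cap K$, which is bounded.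

**Step 2: (G) holds in $M$.** Let $x\in\Gamma_M$ and $q\in M\cap\mathrm{int}\,K$. The ray from $x$ through $q$ lies in $M$ and meets $P_x\cap K$ at a point of $\mathrm{int}\,C(K,x)$. This point is not in $\gamma=P_x\cap\partial K\subset\partial C(K,x)$, so it is in $P_x\cap\mathrm{int}\,K\cap M$. As $x\in M\setminus P_x$, $P_x\cap M$ is a 2-plane, and it meets $\mathrm{int}\,K$. So the curve $P_x\cap M\cap\partial K$ is the relative boundary of $P_x\cap K_M$. It lies in $\partial C(K,x)\cap M$, which is the boundary in $M$ of $C(K,x)\cap M=C(K_M,x)$, because $M$ meets $\mathrm{int}\,C(K,x)$.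

By Theorem 8, $K_M$ is an ellipsoid for every such $M$.

**Step 3: $K$ is strictly convex and smooth.** Fix $y\in\partial K$ and a support hyperplane $T$ at $y$. If $T\cap K$ contained a second point, take $M$ through $y$, that point and an interior point of $K$: the ellipsoid $K_M$ would have a boundary segment. If there were a second support hyperplane $T_1$ at $y$, take $M$ through $y$, an interior point and a point of $T\setminus T_1$: then $M\cap T\ne M\cap T_1$ would be two support planes of the ellipsoid $K_M$ at $y$. Both are impossible. So $T\cap K=\{y\}$, and every 3-flat $M\ni y$ with $M\not\subset T$ meets $\mathrm{int}\,K$: otherwise $M$ would lie in a hyperplane missing $\mathrm{int}\,K$, which would be a support hyperplane at $y$, hence $T$.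

**Step 4: the body as an epigraph.** Take coordinates $(p,z)\in\mathbb R^{n-1}\times\mathbb R$ with $y=0$, $T=\{z=0\}$, $K\subset\{z\ge0\}$, and apply $(P,Z)=(p/z,1/z)$ to $K\setminus\{0\}\subset\{z>0\}$. The 3-flats $M\ni0$, $M\not\subset T$, become the sets $\Lambda\times(0,\infty)$ with $\Lambda\subset\mathbb R^{n-1}$ an affine 2-plane, and every $\Lambda$ occurs. The ellipsoid $K_M$ is tangent to $\{z=0\}$ at $0$, so $K_M=\{(p,z)\in M:q_M(p,z)\le z\}$ with $q_M$ a positive definite quadratic form on $M$. Dividing by $z^2$, it becomes $\{Z\ge q_M(P,1)\}$, $P\in\Lambda$. So $K\setminus\{0\}$ becomes the epigraph of a function $f>0$ on $\mathbb R^{n-1}$ whose restriction to each affine 2-plane is a polynomial of degree $2$ with positive definite quadratic part.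

**Step 5: $f$ is a quadratic polynomial.** Put $\mathcal B(P)=\frac12(f(P)+f(-P))-f(0)$ and $\mathcal L(P)=\frac12(f(P)-f(-P))$. On each linear 2-plane $\mathcal L$ is linear and $\mathcal B$ is a positive definite quadratic form. Linearity involves only two vectors at a time, so $\mathcal L$ is linear. For all $u,v$ we have $\mathcal B(u+v)+\mathcal B(u-v)=2\mathcal B(u)+2\mathcal B(v)$. Put $\mathsf b(u,v)=\frac14(\mathcal B(u+v)-\mathcal B(u-v))$; it is bilinear on each linear 2-plane, so it is symmetric and homogeneous in each argument. Applying the parallelogram law to $(u+v,u')$ and to $(u-v,u')$ and subtracting gives $\mathsf b(u+u',v)+\mathsf b(u-u',v)=2\mathsf b(u,v)=\mathsf b(2u,v)$. With $s=u+u'$ and $s'=u-u'$ this reads $\mathsf b(s,v)+\mathsf b(s',v)=\mathsf b(s+s',v)$. So $\mathsf b$ is bilinear and $\mathcal B(u)=\mathsf b(u,u)$ is a positive definite quadratic form. Hence $f=\mathcal B+\mathcal L+f(0)$.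

**Step 6: $K$ is an ellipsoid.** The quadratic form $q(p,z)=\mathcal B(p)+z\mathcal L(p)+f(0)z^2$ equals $z^2f(p/z)>0$ for $z\ne0$ and $\mathcal B(p)>0$ for $z=0$, $p\ne0$. So it is positive definite. For $z>0$, $(p,z)\in K$ if and only if $1/z\ge f(p/z)$, that is, $q(p,z)\le z$. For $z=0$ both $K$ and $\{q\le z\}$ contain only $p=0$, and for $z<0$ both are empty. So $K=\{q(p,z)\le z\}$ is an ellipsoid. $\square$

**Proposition 16 (thin gaps).** *For every $R>1$ and $\varepsilon>0$ there is a non-ellipsoidal convex body $K$ contained in the closed unit ball $B$ such that (G) holds for every $x$ in $\Gamma_\varepsilon=\{|x|=R,\ |x_3+1|\ge\varepsilon\}$, i.e. a sphere with a thin band around one circle removed.*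

*Proof.* Let $0<\eta<\min\{\varepsilon/R,1\}$, and let $K=B\cap\{-x_3\le\cos\eta\}$, which has a flat face. Let $x\in\Gamma_\varepsilon$ and $\gamma=\{q\in S^2:q\cdot x=1\}$. If $q\in\gamma$ had $-q_3\ge\cos\eta$, its angle to $-e_3$ would be at most $\eta$, so $|q+e_3|\le\eta$. Then $1=q\cdot x=-x_3+(q+e_3)\cdot x$ would give $|x_3+1|\le R\eta<\varepsilon$, a contradiction. So $-q_3<\cos\eta$ on $\gamma$, and $\gamma\subset K\cap S^2\subset\partial K$. The center $x/R^2$ of the disc $\mathrm{conv}\,\gamma$ has norm $1/R<1$ and lies in the open half-space $\{-x_3<\cos\eta\}$ together with $\gamma$, so it is in $\mathrm{int}\,K$. The cone from $x$ over $\mathrm{conv}\,\gamma$ is contained in $C(K,x)\subset C(B,x)$, and it equals $C(B,x)$. So $C(K,x)=C(B,x)$ and $\gamma\subset\partial C(K,x)\cap\partial K=\Sigma(K,x)$. $\square$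

The hypothesis that fails here is (E). The plane $T=\{x_3=-\cos\eta\}$ of the flat face cuts the sphere $|x|=R$ in a circle on which $|x_3+1|=1-\cos\eta\le\eta^2/2<\varepsilon$, since $\eta<1$ and $\eta<\varepsilon/R<\varepsilon$. So $T$ does not meet $\Gamma_\varepsilon$ at all.
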